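# The twisted cohomological equation over Collet–Eckmann unimodal maps

## 1. Three equations over $f(x)=1-2x^2$

Let $f(x)=1-2x^2$ on $[-1,1]$. Its critical point is $0$, and $0\mapsto 1\mapsto -1\mapsto -1\mapsto\cdots$. Given a function $v$, we look for a function $\alpha$ with
$$v(x)=\alpha(f(x))-f'(x)\alpha(x)=\alpha(1-2x^2)+4x\,\alpha(x),\qquad x\in[-1,1].$$

This is what one gets by differentiating a conjugacy. If $f_t=f+tv+\cdots$ and $h_t=\mathrm{id}+t\alpha+\cdots$ satisfy $h_t\circ f=f_t\circ h_t$, then the $t$-derivative at $t=0$ is $\alpha(f(x))=v(x)+f'(x)\alpha(x)$.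

Try $v=1$. At $x=0$ the equation reads $\alpha(1)=1$. At $x=1$ it reads $1=\alpha(-1)+4\alpha(1)$, so $\alpha(-1)=-3$. At $x=-1$ it reads $1=\alpha(-1)-4\alpha(-1)$, so $\alpha(-1)=-\frac13$. There is no solution of any kind.

Try $v(x)=1+2x^2$. The same three equations give $\alpha(1)=1$, then $\alpha(-1)=3-4=-1$, and then $3=-3\alpha(-1)$, which is consistent. In fact $\alpha(x)=x$ is a solution: $1-2x^2+4x\cdot x=1+2x^2$. (It comes from $h_t(x)=(1+t)x$.) Note that $v=X\circ f$ with $X(y)=2-y$.

For general $v$ the three equations say $\alpha(1)=v(0)$, $\alpha(-1)=v(1)-4v(0)$, $v(-1)=-3\alpha(-1)$, that is, $12v(0)=3v(1)+v(-1)$. Since $(f^j)'(1)=-4^j$ for $j\ge1$ and $\sum_{j\ge2}4^{-j}=\frac1{12}$, this is the condition $\sum_{j\ge0}v(f^j(0))/(f^j)'(1)=0$. So the critical orbit carries an obstruction, and in this form it makes sense for other maps.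

Where does a solution come from? Solve the equation for $\alpha(x)$ and iterate: $\alpha(x)=-\frac{v(x)}{f'(x)}+\frac{\alpha(f(x))}{f'(x)}=\cdots$, which suggests $\alpha(x)=-\sum_{i\ge0}v(f^i(x))/(f^{i+1})'(x)$. Test this with $v=1+2x^2$. At the fixed point $x=\frac12$, where $f'=-2$ and $v=\frac32$, the sum is $-\frac32\sum_{i\ge0}(-2)^{-i-1}=-\frac32\cdot(-\frac13)=\frac12$. At $x=1/\sqrt2$, whose image is $0$, one stops after one term: $-2/(-4/\sqrt2)=1/\sqrt2$. Both values agree with $\alpha(x)=x$.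

Now take $x\neq0$ close to $0$. The first term is $(1+2x^2)/(4x)$, which is huge, while $\alpha(x)=x$ is tiny. For fixed $i\ge1$, as $x\to0$, we have $v(f^i(x))\to3$ and $(f^{i+1})'(x)=-4x\,(f^i)'(f(x))\sim 4^{i+1}x$, so the $i$-th term is about $-3/(4^{i+1}x)$. The leading coefficients add up to $\frac14-3\cdot\frac1{12}=0$. The cancellation is the obstruction condition again, seen from a nearby point. The sum of absolute values, however, is at least $1/(4|x|)$.

This raises the question of these notes. For a unimodal map with expansion along its critical orbit, is the condition on the critical orbit the only obstruction to a bounded, or continuous, solution? In the example the critical orbit stays at distance $1$ from the critical point. What if it comes back very close to it?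

## 2. Collet–Eckmann maps, horizontality, and the statements

Let $I=[-1,1]$.

**Definition ($S$-unimodal).** $f:I\to I$ is $S$-unimodal if

1. $f$ is $C^3$ and $f(-1)=f(1)=-1$;
2. $f$ has a unique critical point $c\in(-1,1)$, and $f''(c)\ne0$;
3. the Schwarzian derivative $Sf=\frac{f'''}{f'}-\frac32\big(\frac{f''}{f'}\big)^2$ is negative on $I\setminus\{c\}$;
4. $f'(-1)>1$, and $f$ has no attracting or neutral periodic orbit.

The last condition says that every point $s$ with $f^q(s)=s$, $q\ge1$, has $|(f^q)'(s)|>1$. Write $c_k=f^k(c)$.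

**Definition (Collet–Eckmann).** $f$ is $(\lambda_c,H_0)$-Collet–Eckmann if $\lambda_c>0$, $H_0\ge1$ and $|(f^k)'(c_1)|\ge e^{\lambda_ck}$ for all $k\ge H_0$. It is Collet–Eckmann if this holds for some $\lambda_c,H_0$. It satisfies the Benedicks–Carleson condition if moreover $|c_k-c|\ge e^{-\gamma k}$ for all $k\ge H_0$, where $\gamma>0$ is a fixed constant that is small compared with $\lambda_c$.

For $f(x)=1-2x^2$ we have $Sf=-\frac32x^{-2}<0$ and $|(f^k)'(c_1)|=4^k$. From $f^n(-\cos\phi)=-\cos2^n\phi$ we get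
$$(f^n)'(-\cos\phi)=\frac{2^n\sin2^n\phi}{\sin\phi}\qquad(\sin\phi\ne0).\tag{1}$$
If $-\cos\phi$ has period $n$, then $2^n\phi\equiv\pm\phi$ modulo $2\pi$, so its multiplier is $\pm2^n$ when $\sin\phi\ne0$. The only other cycle is the fixed point $-1$, with $f'(-1)=4$. So $f$ is $S$-unimodal and Collet–Eckmann with $\lambda_c=\log4$, $H_0=1$. We call it the model map.

**Definition (equation, horizontality, formal series).** For $v:I\to\mathbb C$, the twisted cohomological equation (TCE) is
$$v(x)=\alpha(f(x))-f'(x)\,\alpha(x),\qquad x\in I.\tag{2}$$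
The function $v$ is horizontal if
$$\sum_{j=0}^\infty\frac{v(c_j)}{(f^j)'(c_1)}=0.\tag{3}$$
The formal series is
$$\alpha_{cand}(x)=-\sum_{i=0}^\infty\frac{v(f^i(x))}{(f^{i+1})'(x)}.\tag{4}$$
If $j\ge0$ is the least index with $f^j(x)=c$, the sum stops at $i=j-1$; it is empty, so $0$, at $x=c$.

Section 1 has examples of all three. Iterating (2) gives, whenever $(f^n)'(x)\neq0$,
$$\alpha(x)=-\sum_{i<n}\frac{v(f^i(x))}{(f^{i+1})'(x)}+\frac{\alpha(f^n(x))}{(f^n)'(x)}.\tag{5}$$

A theorem of Viviane Baladi and Daniel Smania ("Linear response for smooth deformations of generic nonuniformly hyperbolic unimodal maps", arXiv:1003.5592, 2010) gives conclusions (a) and (b) below under the Collet–Eckmann and the Benedicks–Carleson conditions. They write: "We do not know whether [this theorem] holds for all $S$-unimodal Collet–Eckmann maps, i.e., whether the Benedicks–Carleson assumption is needed." It is not needed.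

**Theorem A.** Let $f$ be an $S$-unimodal Collet–Eckmann map.

* (a) For any bounded $v:I\to\mathbb C$, if the TCE has a bounded solution $\alpha$ with $\alpha(c)=0$, then this solution is unique and $v$ is horizontal.
* (b) Let $X:I\to\mathbb C$ be Lipschitz and $v=X\circ f$. If $v$ is horizontal, there is a continuous $\alpha:I\to\mathbb C$ with $\alpha(c)=0$ solving the TCE. Moreover $\alpha(x)=\alpha_{cand}(x)$ for all $x$ such that $f^j(x)=c$ for some $j\ge0$, or such that the infinite series $\alpha_{cand}(x)$ converges absolutely.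

The proof works for less regular $v$. Put $P=\bigcup_{j\ge0}f^{-j}(c)$. (For the model map, $-\cos\phi\in P$ means $2^j\phi\in\frac\pi2+\pi\mathbb Z$ for some $j\ge0$.) Consider two conditions on $v:I\to\mathbb C$.

* **(V)** For some $L$: $|v(x)-v(y)|\le L|f(x)-f(y)|^{1/2}$ whenever $x,y$ lie on the same side of $c$ (both in $[-1,c]$ or both in $[c,1]$).
* **(V0)** For each $k\ge1$: $v(y)-v(c_k)=o(|y-c_k|^{1/2})$ as $y\to c_k$.

For example, over the model map $v(x)=|x|(1-x^2)$ is $X\circ f$ with $X(y)=(\frac{1-y}2)^{1/2}\frac{1+y}2$, a $\frac12$-Hölder function, so (V) holds. It is Lipschitz, so (V0) holds as well. It is not differentiable at $c=0$.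

**Theorem B.** Let $f$ be $S$-unimodal and Collet–Eckmann, and let $v$ satisfy (V).

1. The TCE has a bounded solution if and only if $v$ is horizontal. In that case, for each $\gamma\in\mathbb C$ there is exactly one bounded solution $\alpha_\gamma$ with $\alpha_\gamma(c)=\gamma$. It is continuous at every point of $I\setminus P$. All $\alpha_\gamma$ coincide on $I\setminus P$, and $\alpha_\gamma(x)-\alpha_0(x)=\gamma/(f^j)'(x)$ if $f^j(x)=c$.
2. If also (V0) holds, the TCE has a continuous solution if and only if $v$ is horizontal and $v$ is differentiable at $c$. The continuous solution is then unique and is $\alpha_\gamma$ with $\gamma=-v'(c)/f''(c)$.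
3. Hence (b) holds for $X$ $\beta$-Hölder with $\beta>\frac12$, and a bounded solution exists (for horizontal $v=X\circ f$) when $\beta=\frac12$. For $f(x)=1-2x^2$ there are $X$ with $X\circ f$ horizontal such that: $X$ is $\frac12$-Hölder but no continuous solution exists; and, for each $\beta\in(0,\frac12)$, $X$ is $\beta$-Hölder but no bounded solution exists.

From now on $f$ is $S$-unimodal and $(\lambda,H_0)$-Collet–Eckmann, and nothing is assumed about recurrence of $c$.

## 3. The critical orbit, and where termwise estimates stop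

**Elementary inequalities.** The map $f$ increases on $[-1,c]$ and decreases on $[c,1]$, and both branches map onto $[-1,c_1]$. Since $f\in C^3$, $f'\neq0$ off $c$ and $f''(c)\ne0$, there is $C_0\ge1$ with
$$C_0^{-1}|x-c|\le|f'(x)|\le C_0|x-c|,\quad C_0^{-1}|x-c|^2\le c_1-f(x)\le C_0|x-c|^2,\quad|f'(x)-f'(y)|\le C_0|x-y|.\tag{6}$$
For $x,y$ on the same side of $c$, at distances $d<d'$ from $c$, integration of $|f'(s)|\ge C_0^{-1}|s-c|$ gives $|f(x)-f(y)|\ge(2C_0)^{-1}(d'^2-d^2)\ge(2C_0)^{-1}(d'-d)^2$, so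
$$|f(x)-f(y)|\ge(2C_0)^{-1}|x-y|^2.\tag{7}$$

**Which $v$ satisfy (V) and (V0).** Condition (V) makes $v$ continuous on each side of $c$ up to and including $c$, hence continuous and bounded. A Lipschitz $v$ satisfies (V) by (7), and clearly (V0). If $X$ is $\frac12$-Hölder, $v=X\circ f$ satisfies (V) by definition. If $X$ is $\beta$-Hölder with $\beta>\frac12$, then $v=X\circ f$ satisfies (V), because $|f(x)-f(y)|^\beta\le 2^{\beta-1/2}|f(x)-f(y)|^{1/2}$. It satisfies (V0), because $|v(y)-v(c_k)|=O(|f(y)-c_{k+1}|^\beta)=O(|y-c_k|^\beta)$. Also $v'(c)=0$, because $|v(z)-v(c)|=O(|f(z)-c_1|^\beta)=O(|z-c|^{2\beta})$.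

**Derivatives along the critical orbit.** Put $w_n=(f^{n-1})'(c_1)$ for $n\ge1$, so $w_1=1$ and $w_{n+1}=f'(c_n)w_n$. By the Collet–Eckmann condition $w_n\ne0$ for large $n$, hence for all $n$. So $c_k\ne c$ for all $k\ge1$, and $c$ is not periodic. Adjusting finitely many constants, for some $C_1\ge1$,
$$|w_{n+1}|\ge C_1^{-1}e^{\lambda n}\ (n\ge0),\qquad C_0^{-1}|w_n||c_n-c|\le|w_{n+1}|\le C_0|w_n||c_n-c|\ (n\ge1).\tag{8}$$
Because $c$ is not periodic, for $x\in P$ the index $j(x)$ with $f^{j(x)}(x)=c$ is unique, $(f^{j(x)})'(x)\ne0$, and $c_n\notin P$ for $n\ge1$.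

**The forced values.** A solution of the TCE has no freedom on the critical orbit: at $c$ the equation says $\alpha(c_1)=v(c)$, and then $\alpha(c_{n+1})=v(c_n)+f'(c_n)\alpha(c_n)$. So $\alpha(c_n)=a_n$, where
$$a_1=v(c),\qquad a_{n+1}=v(c_n)+f'(c_n)a_n,\qquad\text{hence}\qquad\frac{a_n}{w_n}=\sum_{j<n}\frac{v(c_j)}{w_{j+1}}\tag{9}$$
(divide the recursion by $w_{n+1}=f'(c_n)w_n$ and sum).

**Horizontality is necessary.** Let $v$ be bounded and $\alpha$ a bounded solution with any value at $c$. Then $a_n/w_n\to0$, and since $w_{j+1}=(f^j)'(c_1)$, (9) gives (3). This proves half of Theorem A(a).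

Conversely, if $v$ is bounded and horizontal, then $a_n=-w_n\sum_{j\ge n}v(c_j)/w_{j+1}$, so by (8), with $C$ depending only on $f$,
$$|a_n|\le C\|v\|_\infty|w_n|e^{-\lambda n}.\tag{10}$$

**The natural attempt.** Let $v$ be horizontal and let $z$ be near $c$. As in Section 1, do not bound the terms of (4) one by one; subtract from (4) the vanishing sum (3) divided by $-f'(z)$. For indices $i$ below a time $p$ up to which $f^i(z)$ follows $c_i$, the paired terms nearly cancel. Two tails remain:
$$\frac{\alpha_{cand}(f^p(z))}{(f^p)'(z)}\qquad\text{and}\qquad\frac1{f'(z)}\sum_{j\ge p}\frac{v(c_j)}{w_{j+1}}=-\frac{a_p}{f'(z)\,w_p}.$$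
We shall see that $|z-c||w_p|\ge C^{-1}e^{\lambda p/4}$ for a good choice of $p$. So the second tail is harmless if $a_p$ is bounded. But (10) bounds it only by a constant times $|w_p|e^{-5\lambda p/4}$, and the Collet–Eckmann condition bounds $|w_p|$ from below, not from above. Here the attempt stops. The difficulty is circular: $a_p=-\sum_{i\ge0}v(c_{p+i})/(f^{i+1})'(c_p)=\alpha_{cand}(c_p)$, so a bound for $\alpha_{cand}$ near $c$ requires one at the points $c_p$, which may themselves be near $c$. The Benedicks–Carleson condition would say $1/|c_n-c|\le e^{\gamma n}$; without it, (8) gives only $1/|c_n-c|\le C|w_n|e^{-\lambda n}$.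

**The way through.** Compare the values of the unknown along the orbits of $z$ and of $c$, and do not estimate tails of series. Writing $A_i=\alpha(f^i(z))$, one gets $A_0$ in terms of $A_p$, $a_p$ and $a_1,\dots,a_{p-1}$ with small coefficients, plus a bounded error (Lemma 5). Taking $z=c_n$ near $c$ turns this into a self-improving inequality for the numbers $a_n$ alone. To absorb the small multiple of the supremum one must know that a supremum is finite. The bound (10) is enough for this if we use weights $b_n=1+\varepsilon|w_n|e^{-\lambda n/2}$ and let $\varepsilon\to0$ at the end (Proposition 6). The inequality must survive the time spent away from $c$, so we need that no derivative is lost between leaving a neighborhood of $c$ and entering it again, uniformly in the size of the neighborhood (Lemma 2).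

## 4. Three cited theorems, density of $P$, and convexity

We use three results as known.

* **(N)** (Nowicki, *Ergodic Theory Dynam. Systems* 8 (1988) 425–435; see also Nowicki–Sands, *Invent. Math.* 132 (1998).) For an $S$-unimodal Collet–Eckmann map there are $K_2\in(0,1]$, $\lambda_2>0$ with $|(f^n)'(x)|\ge K_2e^{\lambda_2n}$ whenever $f^n(x)=c$.
* **(M)** (Mañé, *Comm. Math. Phys.* 100 (1985); de Melo–van Strien, *One-Dimensional Dynamics*, Thm III.5.1.) All periodic orbits being repelling, for each open $V\ni c$ there are $C_V,\lambda_V>0$ with $|(f^n)'(x)|\ge C_Ve^{\lambda_Vn}$ whenever $x,\dots,f^{n-1}(x)\notin V$.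
* **(W)** (Guckenheimer, *Comm. Math. Phys.* 70 (1979); de Melo–van Strien, Ch. II.) $f$ has no wandering interval, i.e. no open interval $T$ whose iterates $f^n(T)$, $n\ge0$, are pairwise disjoint and none of whose points is asymptotic to a periodic orbit.

For the model map (N) can be checked from (1): if $f^n(-\cos\phi)=0$ then $|\sin2^n\phi|=1$, so the derivative has modulus at least $2^n$.

A small remark serves twice.

**Monotone orbits.** *Let $g=f^{2m}$ be an increasing injective self-map of a closed interval $H$, $m\ge1$. If $x\in H$ and $g(x)\ne x$, there is a fixed point $s$ of $g$ with $|(f^{2m})'(s)|\le1$, which is impossible.* Indeed $u_k=g^k(x)$ is strictly monotone (in the direction of $g(x)-x$), so it converges to a fixed point $s\in H$, which it never reaches. The quotients $(g(u_k)-s)/(u_k-s)=(u_{k+1}-s)/(u_k-s)$ lie in $(0,1)$, so their limit $(f^{2m})'(s)$ lies in $[0,1]$. Then $s$ is an attracting or neutral periodic point, against condition 4 of the definition.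

**Density of $P$.** *$P$ is dense in $I$.* The purpose is to define $\alpha$ on $P$ first and extend. Suppose $P$ is not dense and let $U\neq\emptyset$ be the interior of $I\setminus\overline P$. Let $T$ be a component of $U$. As $c\in P$, $f$ is injective on $T$ with $f'\ne0$, so $f(T)$ is an open interval. It misses $P$ because $f^{-1}(P)\subset P$, and being open it misses $\overline P$. So $f(T)$ lies in a component of $U$.

*Some component satisfies $f^m(T)\subset T$ with $m\ge1$.* The intervals $f^i(T)$ do not contain $c$, so $f$ is injective on their closures, and $f^m$ is injective and monotone on $\overline T$. Hence $g=f^{2m}$ is an increasing injective self-map of $\overline T$. If $g=\mathrm{id}$ on $\overline T$, the points of $T$ are neutral periodic points, against condition 4. Otherwise the remark on monotone orbits gives a contradiction.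

*No component does.* Let $T$ be any component. If $f^n(T)\cap f^{n+m}(T)\ne\emptyset$ for some $m\ge1$, both sets lie in one component $T'$. Then $f^m(T')$ lies in a component of $U$ and meets $T'$ (it contains $f^{n+m}(T)$), so $f^m(T')\subset T'$, which is excluded. So the iterates of $T$ are pairwise disjoint. Suppose $x\in T$ is asymptotic to a periodic orbit of period $q$. Replacing $x$ by an iterate, $f^{kq}(x)\to s$ with $f^q(s)=s$. As $s$ is repelling, there are $\mu>1$ and a neighborhood $B$ of $s$ with $|f^q(u)-s|\ge\mu|u-s|$ on $B$. For $k$ large, all $f^{kq}(x)\in B$, and the distances to $s$ would grow unless they are zero. So some iterate $f^N$ of the original point is periodic of period $q$, and $f^N(T)\cap f^{N+q}(T)\ne\emptyset$, a contradiction. Hence $T$ is a wandering interval, against (W). $\square$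

**Convexity.** Let $g$ be a $C^3$ diffeomorphism of an interval onto its image with $Sg\le0$. By the chain rule $S(g\circ h)=(Sg\circ h)(h')^2+Sh$, iterates of $f$ have this property on intervals where their derivative does not vanish. Put $\varphi=|g'|^{-1/2}$. For $g'>0$, $\varphi''=-\frac12g'''(g')^{-3/2}+\frac34(g'')^2(g')^{-5/2}=-\frac12(Sg)\varphi\ge0$, and the case $g'<0$ follows by passing to $-g$. So $\varphi$ is convex. We draw three consequences.

First, on a closed interval $\varphi$ is at most the larger of its endpoint values: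
$$|g'|\ge\min\text{ of its values at the two endpoints.}\tag{11}$$
Second, for two points $w\neq x$,
$$|g'(w)g'(x)|\le\Big(\frac{|g(x)-g(w)|}{|x-w|}\Big)^2.\tag{12}$$
Indeed $\varphi\le\ell$, the linear interpolation of $\varphi$ between $w$ and $x$. For a positive linear function with end values $p,q$ on an interval of length $l$ one has $\int\ell^{-2}=l/(pq)$. So $|g(x)-g(w)|=\int\varphi^{-2}\ge|x-w|/(\varphi(w)\varphi(x))$; square this.

Third, for $x$ strictly between $w$ and $t$,
$$|g'(x)|\ge\frac{|g(x)-g(w)|}{|x-w|}\cdot\frac{|g(t)-g(x)|}{|t-x|}\cdot\frac{|t-w|}{|g(t)-g(w)|}.\tag{13}$$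
Say $w<x<t$. Put $l=x-w$, $r=t-x$, $p=\varphi(x)$, $s=\varphi'(x)$, $I_l=\int_w^x\varphi^{-2}$, $I_r=\int_x^t\varphi^{-2}$. By convexity $\varphi(x-u)\ge p-su$. If $p-sl>0$, then $I_l\le\int_0^l(p-su)^{-2}du=l/(p(p-sl))$, so $l/I_l\ge p^2-spl$. If $p-sl\le0$ this holds trivially, because the right side is $\le0$. In the same way $r/I_r\ge p^2+spr$. Multiply the first by $r$, the second by $l$, and add: $lr(I_l+I_r)/(I_lI_r)\ge p^2(l+r)$. As $p^{-2}=|g'(x)|$, this is (13).

## 5. No loss of derivative at the first entry near $c$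

For points $a,b$ write $\langle a,b\rangle$ for the closed segment between them, in either order.

**Lemma 1.** There are no $m\ge1$ and nondegenerate closed interval $H$ with endpoint $c$ such that $f^m(H)\subset H$ and $f^m|_H$ is injective.

*Proof.* Then $f^m|_H$ is monotone, so $g=f^{2m}|_H$ is an increasing injective self-map of $H$, and $g(c)\ne c$ because $c$ is not periodic. The remark on monotone orbits, with $x=c$, gives a contradiction. $\square$

Let $V_\delta=\{x:c_1-f(x)<\delta^2\}$. For $\delta^2<c_1+1$ this is an open interval around $c$, and both endpoints are mapped to $c_1-\delta^2$. For the model map it is $|x|<\delta/\sqrt2$. By (6), $|x-c|\le C_0^{1/2}\delta$ on $V_\delta$ and $|x-c|\ge C_0^{-1/2}\delta$ off $V_\delta$. We define $V_\delta$ through $f$ because its two halves then have the same image.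

**Lemma 2.** There are $\delta_0>0$ and $\kappa\in(0,1]$ such that for all $0<\delta\le\delta_0$ and $n\ge1$: if $f^i(x)\notin V_\delta$ for $0\le i<n$ and $f^n(x)\in V_\delta$, then $|(f^n)'(x)|\ge\kappa$.

The point is that $\kappa$ does not depend on $\delta$. The proof compares $x$ with a nearby point $w$ mapped exactly to $c$, where (N) applies.

*Proof.* Write $V=V_\delta$, $R=3C_0^{1/2}\delta$, $y=f^n(x)$, $g=f^n$. Take $\delta_0$ so small that $\delta_0^2<c_1+1$ and $[c-R,c+R]\subset(-1,1)$. If $y=c$, (N) gives $|g'(x)|\ge K_2$. Let $y\ne c$. A *half* of an interval around $c$ means its part on one side of $c$, with $c$ included.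

*The branch.* Since $f^i(x)\ne c$ for $i<n$, $g'(x)\neq0$. Let $J$ be the closure of the component of $\{g'\ne0\}$ containing $x$; $g$ is strictly monotone on $J$. As $g(\pm1)=-1\notin V$, $x\neq\pm1$, so $x\in\operatorname{int}J$. An endpoint $e$ of $J$ either is $\pm1$, with $g(e)=-1$, or satisfies $f^j(e)=c$ for some $0\le j<n$, with $g(e)=c_{n-j}$. By monotonicity the images of the two endpoints lie strictly on different sides of $y$. Let $e'$ be the endpoint for which $g(e')$ lies on the same side of $y$ as $c$, and $e''$ the other one. So $g(e'')\neq y$ lies on the side of $y$ away from $c$, and $g(e'')$ and $y$ are on the same side of $c$.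

**Step 1: $c$ lies strictly between $y$ and $g(e')$.** This is to find $w$. Suppose not. Then $g(e')\ne y$ lies in $\langle y,c\rangle\subset V\not\ni-1$, so $g(e')=c_m$ with $f^j(e')=c$, $m=n-j\ge1$, and $c_m\neq c$. The map $f^j$ sends $\langle x,e'\rangle$ injectively onto $\langle f^j(x),c\rangle$, where $f^j(x)\notin V$ since $j<n$. And $f^m$ is injective on $\langle f^j(x),c\rangle$, with image $\langle y,c_m\rangle$. The segment $\langle f^j(x),c\rangle$ contains a closed half $H_1$ of $\overline V$. Let $H$ be the closed half of $\overline V$ containing $y$. Then $f(H)=[c_1-\delta^2,c_1]=f(H_1)$. Since $f$ is injective on $H$ and $f^{m-1}$ is injective on $f(H_1)$, $f^m|_H$ is injective. Also $f^m(H)=f^m(H_1)\subset\langle y,c_m\rangle\subset\langle y,c\rangle\subset H$. This contradicts Lemma 1.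

So there is $w$ strictly between $e'$ and $x$ with $g(w)=c$, and $|g'(w)|\ge K_2$ by (N).

**Step 2: $|g(e'')-c|\ge R$ if $\delta_0$ is small.** This is to have room on the far side of $y$. Suppose $|g(e'')-c|<R$. Then $g(e'')\ne-1$, so $g(e'')=c_m$ with $f^j(e'')=c$, $m=n-j\ge1$, $|c_m-c|<R$. Let $Z=f^j(w)$. The map $f^j$ sends $\langle w,e''\rangle$ injectively onto $\langle Z,c\rangle$, which contains $f^j(x)\notin V$. As $V$ is an interval containing $c$, it follows that $Z\notin V$. Moreover $f^m$ is injective on $\langle Z,c\rangle$ with image $\langle c,c_m\rangle$, $f^m(Z)=c$, and $(f^m)'\ne0$ in the interior of $\langle Z,c\rangle$.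

Let $Z'$ be the point on the same side of $c$ as $c_m$ with $f(Z')=f(Z)$ (it exists since both branches have the same image), and $H=\langle c,Z'\rangle$, which is nondegenerate. As $f(H)=[f(Z),c_1]=f(\langle Z,c\rangle)$, $f^m|_H$ is injective with $f^m(H)=\langle c,c_m\rangle$. By Lemma 1, $\langle c,c_m\rangle\not\subset\langle c,Z'\rangle$, so $|Z'-c|<|c_m-c|<R$.

On $[f(Z'),c_1]$ the derivative of $f^{m-1}$ does not vanish. In the interior this follows from $(f^m)'\neq0$ inside $\langle Z,c\rangle$. At $c_1$ it is $w_m\ne0$. At $f(Z')$ a zero would mean $f^i(f(Z'))=c$ for some $i<m-1$, while also $f^{m-1}(f(Z'))=c$, so $c$ would be periodic. By (8), (6) and (N) (for $Z'$, as $f^m(Z')=c$),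
$$|w_m|=\frac{|w_{m+1}|}{|f'(c_m)|}\ge\frac{C_1^{-1}e^{\lambda m}}{C_0R},\qquad|(f^{m-1})'(f(Z'))|=\frac{|(f^m)'(Z')|}{|f'(Z')|}\ge\frac{K_2e^{\lambda_2m}}{C_0R}.$$
Put $b=\min(C_1^{-1},K_2)/C_0$ and $\mu=\min(\lambda,\lambda_2)$. By (11), and since $Z\notin V$ means $c_1-f(Z')=c_1-f(Z)\ge\delta^2$,
$$R>|c_m-c|=|f^{m-1}(c_1)-f^{m-1}(f(Z'))|\ge\frac{be^{\mu m}}R(c_1-f(Z'))\ge\frac{be^{\mu m}\delta^2}R.$$
As $R^2=9C_0\delta^2$, we get $be^{\mu m}\le9C_0$, so $m\le m_*$ with $m_*$ depending only on $f$. But $0<|c_m-c|<3C_0^{1/2}\delta$, which is impossible for $m\le m_*$ once $3C_0^{1/2}\delta_0\le\min_{1\le k\le m_*}|c_k-c|$.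

**Step 3: comparison of $g'(x)$ with $g'(w)$.** Let $r$ be the point with $|r-c|=R$ on the same side of $c$ as $y$. As $|y-c|\le C_0^{1/2}\delta=R/3$, we have $|r-y|/|r-c|\ge\frac23$. By Step 2, $r$ lies between $y$ and $g(e'')$ (possibly $r=g(e'')$). So there are $t$ strictly between $x$ and $e''$ with $g(t)$ tending to $r$ from the side of $y$. On $\langle w,t\rangle\subset\operatorname{int}J$ apply (13). With $|t-w|\ge|t-x|$,
$$|g'(x)|\ge\frac{|y-c|}{|x-w|}\cdot\frac{|g(t)-y|}{|g(t)-c|},\qquad\text{and in the limit}\qquad|g'(x)|\ge\frac23\cdot\frac{|g(x)-g(w)|}{|x-w|}.$$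
Squaring and using (12), $|g'(x)|^2\ge\frac49|g'(w)||g'(x)|$. So $|g'(x)|\ge\frac49|g'(w)|\ge\frac49K_2=:\kappa$. $\square$

## 6. Shadowing the critical orbit, and uniqueness

Put $\theta=\lambda/2$, $\zeta=1/(4C_0^2)$.

**Definition (binding time).** For $z\in I$, $z\ne c$, let $p=p(z)=\min\{i\ge1:\ |f^i(z)-c_i|>\zeta e^{-\theta i}|c_i-c|\}$, and for $1\le i<p(z)$ put $\rho_i(z)=|z-c|/|c_i-c|$.

Take the model map with $\lambda=\log4$. Then $C_0=4$ works, $\zeta=\frac1{64}$, $e^{-\theta i}=2^{-i}$. For $z=\sin s$, $0<|s|\le\frac\pi2$, we have $f(z)=\cos2s$ and $f^i(z)=-\cos2^is$ for $i\ge2$, so $|f^i(z)-c_i|=2\sin^2(2^{i-1}s)$ and $p$ is the least $i$ with $2\sin^2(2^{i-1}s)>2^{-i}/64$. This occurs no later than the first $i$ with $2^{i-1}|s|>\frac\pi4$, so only arguments of size at most $\frac\pi2$ occur, and for these $2\sin^2(2^{i-1}s)$ is comparable to $4^is^2$. Hence $8^{p}$ is comparable to $s^{-2}$, and $|z-c||w_p|=|\sin s|\,4^{p-1}$ is comparable to $8^{-p/2}4^p=2^{p/2}=e^{\lambda p/4}$. This is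 the growth rate in (3b) below.

From now on $C\ge1$ denotes constants depending only on $f$ (not on $\sigma,\delta,\varepsilon,v$ below), which may change from line to line.

**Lemma 3.** $p(z)<\infty$ for $z\neq c$, and $p(z)\to\infty$ as $z\to c$. Further:

* (3a) For $1\le i\le p$, $f^{i-1}$ is injective on $[f(z),c_1]$, $C^{-1}|w_i|\le|(f^{i-1})'|\le C|w_i|$ there, and $C^{-1}|w_i||z-c|^2\le|f^i(z)-c_i|\le C|w_i||z-c|^2$.
* (3b) $|z-c||w_p|\ge C^{-1}e^{\lambda p/4}$ and $C^{-1}|z-c||w_p|\le|(f^p)'(z)|\le C|z-c||w_p|$.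
* (3c) For $1\le i<p$: $f^i(z)$ and $c_i$ lie strictly on the same side of $c$, $|z-c|^2|w_i|\le Ce^{-\theta i}|c_i-c|$, and $\rho_i(z)\le Ce^{-\lambda i/2}$.

Consequently $S(z):=\sum_{1\le i<p(z)}\rho_i(z)\to0$ as $z\to c$.

*Proof.* **(3a).** Until finiteness is shown, allow $p=\infty$ and read $1\le i\le p$ as all $i\ge1$. For $i=1$ this is (6). If injectivity holds for some $i<p$, then $f^{i-1}([f(z),c_1])=\langle f^i(z),c_i\rangle$. Each of its points $u$ has $|u-c_i|\le\zeta e^{-\theta i}|c_i-c|<|c_i-c|$, so the segment lies strictly on one side of $c$, $f$ is injective on it, and $f^i$ is injective on $[f(z),c_1]$. By (6),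
$$\Big|\frac{f'(u)}{f'(c_i)}-1\Big|\le\frac{C_0|u-c_i|}{C_0^{-1}|c_i-c|}\le C_0^2\zeta e^{-\theta i}=\tfrac14e^{-\theta i}.$$
Multiplying these ratios along the orbit compares $(f^{i-1})'$ on $[f(z),c_1]$ with $w_i$. The products $\prod_k(1\pm\frac14e^{-\theta k})$ are bounded away from $0$ and $\infty$. The last claim follows from the mean value theorem and $C_0^{-1}|z-c|^2\le c_1-f(z)\le C_0|z-c|^2$.

**Finiteness and growth of $p$.** If $p=\infty$, then $2\ge|f^i(z)-c_i|\ge C^{-1}|w_i||z-c|^2\to\infty$, absurd. The condition $p(z)>k$ consists of $k$ inequalities that hold strictly at $z=c$, hence they hold near $c$. So $p(z)\to\infty$ as $z\to c$.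

**(3b).** By (3a) and the definition of $p$, $C|w_p||z-c|^2\ge|f^p(z)-c_p|>\zeta e^{-\theta p}|c_p-c|$. Multiply by $|w_p|$ and use (8): $(|w_p||z-c|)^2\ge C^{-1}e^{-\theta p}|w_{p+1}|\ge C^{-1}e^{(\lambda-\theta)p}=C^{-1}e^{\lambda p/2}$. The second claim is $(f^p)'(z)=f'(z)\,(f^{p-1})'(f(z))$ with (6) and (3a).

**(3c).** For $i<p$, $|f^i(z)-c_i|\le\zeta e^{-\theta i}|c_i-c|$, which gives the first claim and, with (3a), the second. Then by (8) $\rho_i^2=\frac{|z-c|^2}{|c_i-c|^2}\le\frac{Ce^{-\theta i}}{|w_i||c_i-c|}\le\frac{Ce^{-\theta i}}{|w_{i+1}|}\le Ce^{-(\theta+\lambda)i}$, so $\rho_i\le Ce^{-3\lambda i/4}\le Ce^{-\lambda i/2}$.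

For fixed $i$, $\rho_i(z)\to0$ as $z\to c$, and the terms are dominated by $Ce^{-\lambda i/2}$, so $S(z)\to0$. $\square$

**Choice of $\sigma$ and $\delta$.** Fix $\sigma\in(0,1)$ with
$$\sigma\le\frac\kappa{2C_2},\qquad\sigma\le\frac\kappa{2C_3},\qquad\sigma\le\frac\kappa{2C_4},\tag{14}$$
where $C_2,C_3,C_4$ are constants depending only on $f$ that appear in Lemma 4, Proposition 6 and Section 9. Then fix $\delta\le\delta_0$ such that
$$S(z)\le\sigma,\ \ e^{-\lambda p(z)/4}\le\sigma\ \ (z\in V_\delta\setminus\{c\});\qquad e^{-\lambda n/2}\le\sigma\ \text{ whenever }c_n\in V_\delta,\ n\ge1.\tag{15}$$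
The first two are possible by Lemma 3; the last because $c_n\ne c$, so that a small $V_\delta$ avoids any given finite number of the $c_n$. By (M) there is $K_\delta<\infty$ with
$$\sum_{0\le i<m}\frac1{|(f^{i+1})'(x)|}\le K_\delta\qquad\text{if }x,\dots,f^{m-1}(x)\notin V_\delta\quad(m\le\infty).\tag{16}$$

**Lemma 4.** If $x\notin P$, then $\sup_n|(f^n)'(x)|=\infty$.

*Proof.* All $(f^n)'(x)\neq0$. If some tail of the orbit avoids $V_\delta$, use (M). Otherwise every tail meets $V_\delta$. Let $z\in V_\delta\setminus\{c\}$ be the first point of the orbit in $V_\delta$, $p=p(z)$, and $m\ge0$ least with $f^{p+m}(z)\in V_\delta$. By (3b) and (15), $|(f^p)'(z)|\ge C_2^{-1}e^{\lambda p/4}\ge C_2^{-1}\sigma^{-1}$. By Lemma 2 (if $m\ge1$), $|(f^m)'(f^p(z))|\ge\kappa$. So $|(f^{p+m})'(z)|\ge\kappa/(C_2\sigma)\ge2$. Repeat from $f^{p+m}(z)\in V_\delta$: after $k$ rounds the derivative is at least $2^k$ times a nonzero constant. $\square$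

**Uniqueness, end of Theorem A(a).** Let $v$ be bounded and let $\beta$ be the difference of two bounded solutions. Then $\beta(f^n(x))=(f^n)'(x)\beta(x)$. If $x\notin P$, Lemma 4 and the boundedness of $\beta$ force $\beta(x)=0$. If $x\in P$, then
$$\beta(x)=\beta(c)/(f^{j(x)})'(x),\tag{17}$$
which is $0$ if both solutions vanish at $c$. Horizontality was shown in Section 3. So Theorem A(a) is proved. $\blacksquare$

## 7. Comparing the recursion along two orbits

**Lemma 5.** Let $v$ satisfy (V), $z\ne c$, $p=p(z)$. Let $A_0,\dots,A_p$ and $a_1,\dots,a_p$ satisfy $A_{i+1}=v(f^i(z))+f'(f^i(z))A_i$ $(0\le i<p)$, $a_1=v(c)$, $a_{i+1}=v(c_i)+f'(c_i)a_i$ $(1\le i<p)$. Then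
$$\Big|A_0+\frac{v(z)-v(c)}{f'(z)}\Big|\le C\Big(\frac{|A_p|+|a_p|}{|z-c||w_p|}+\sum_{1\le i<p}\big(\rho_i(z)|a_i|+\varepsilon_i(z)\big)\Big),\tag{18}$$
where
$$\varepsilon_i(z)=\frac{|v(f^i(z))-v(c_i)|}{|z-c||w_{i+1}|}\le CLe^{-\lambda i/2}.$$
Moreover $|v(z)-v(c)|/|f'(z)|\le CL$.

*Proof.* **Step 1: the difference recursion.** Let $D_i=A_i-a_i$, $1\le i\le p$. Then $D_{i+1}=f'(f^i(z))D_i+e_i$ with
$$e_i=v(f^i(z))-v(c_i)+\big(f'(f^i(z))-f'(c_i)\big)a_i,\qquad1\le i<p.$$
The factors $f'(f^i(z))$ are nonzero for $1\le i<p$ by (3c). Dividing by $(f^i)'(f(z))=\prod_{k=1}^if'(f^k(z))$ and summing,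
$$D_1=\frac{D_p}{(f^{p-1})'(f(z))}-\sum_{i=1}^{p-1}\frac{e_i}{(f^i)'(f(z))}.$$
Also $f'(z)A_0=A_1-v(z)=D_1+a_1-v(z)=D_1-(v(z)-v(c))$. So the left side of (18) is $|D_1|/|f'(z)|$. The cancellation seen in Section 1 is in this line: $a_1=v(c)$ removes $v(c)$ from the numerator.

**Step 2: the coefficients.** By (6), $|f'(z)|\ge C^{-1}|z-c|$. By (3a) for the index $p$, $|(f^{p-1})'(f(z))|\ge C^{-1}|w_p|$, and for the index $i+1\le p$, $|(f^i)'(f(z))|\ge C^{-1}|w_{i+1}|$. The part of $e_i$ with $v$ contributes $C\varepsilon_i(z)$. For the other part, (6) and (3a) give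
$$\frac{|f'(f^i(z))-f'(c_i)|}{|z-c||w_{i+1}|}\le C\frac{|w_i||z-c|^2}{|z-c||w_{i+1}|}=\frac{C|z-c|}{|f'(c_i)|}\le C\rho_i(z).$$
This is (18).

**Step 3: the size of $\varepsilon_i$.** For $1\le i<p$, $f^i(z)$ and $c_i$ are on the same side of $c$. So (V) and (3a) for the index $i+1\le p$ give
$$|v(f^i(z))-v(c_i)|\le L|f^{i+1}(z)-c_{i+1}|^{1/2}\le CL|w_{i+1}|^{1/2}|z-c|,$$
whence $\varepsilon_i\le CL|w_{i+1}|^{-1/2}\le CLe^{-\lambda i/2}$. (The exponent $\frac12$ in (V) turns the square $|z-c|^2$ of (3a) into the $|z-c|$ of the denominator.) Finally $|v(z)-v(c)|\le L|f(z)-c_1|^{1/2}\le CL|z-c|$, and $|f'(z)|\ge C^{-1}|z-c|$. $\square$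

## 8. Boundedness of the forced values $a_n$

**Proposition 6.** Let $v$ satisfy (V) and be horizontal, and let $a_n$ be given by (9). Then $a_*:=\sup_n|a_n|<\infty$.

*Proof.* **Step 1: weights that make the supremum finite.** For $\varepsilon\in(0,1)$ let
$$b_n=1+\varepsilon|w_n|e^{-\lambda n/2},\qquad N_\varepsilon=\sup_{n\ge1}\frac{|a_n|}{b_n}.$$
By (10), $|a_n|/b_n\le C\|v\|_\infty e^{-\lambda n/2}/\varepsilon$, so $N_\varepsilon<\infty$. We seek a bound for $N_\varepsilon$ that does not depend on $\varepsilon$.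

**Step 2: $c_n\in V_\delta$.** The aim is $|a_n|\le CL+C_3\sigma N_\varepsilon b_n$. Apply Lemma 5 with $z=c_n$, $A_i=a_{n+i}$, $p=p(c_n)$. By (8),
$$\frac1{|z-c|}\le C_0\frac{|w_n|}{|w_{n+1}|}\le C|w_n|e^{-\lambda n}.\tag{19}$$
We have $|A_p|\le N_\varepsilon b_{n+p}$ and $|a_i|\le N_\varepsilon b_i$, and we check that each weight, times its coefficient in (18), is at most $C\sigma b_n$.

*The term with $A_p$.* Since $|w_{n+p}|=|w_n||(f^p)'(z)|\le C|w_n||z-c||w_p|$, (3b) and (15) give
$$\frac{b_{n+p}}{|z-c||w_p|}\le Ce^{-\lambda p/4}+C\varepsilon|w_n|e^{-\lambda(n+p)/2}\le C\sigma+C\sigma\,\varepsilon|w_n|e^{-\lambda n/2}=C\sigma b_n.$$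

*The term with $a_p$.* By (3b), (19), and $e^{-\lambda n}\le\sigma e^{-\lambda n/2}$ from (15),
$$\frac{b_p}{|z-c||w_p|}\le Ce^{-\lambda p/4}+\frac{\varepsilon e^{-\lambda p/2}}{|z-c|}\le C\sigma+C\varepsilon|w_n|e^{-\lambda n}\le C\sigma b_n.$$

*The sum.* By (3c) and (19), $\rho_i|w_i|=\dfrac{|z-c|^2|w_i|}{|c_i-c|}\cdot\dfrac1{|z-c|}\le Ce^{-\theta i}|w_n|e^{-\lambda n}$, so
$$\sum_{1\le i<p}\rho_ib_i\le S(z)+\varepsilon\sum_{1\le i<p}\rho_i|w_i|\le\sigma+C\varepsilon|w_n|e^{-\lambda n}\le C\sigma b_n.$$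

The remaining contributions, $|v(z)-v(c)|/|f'(z)|$ and $C\sum\varepsilon_i$, are at most $CL$. Hence $|a_n|\le CL+C_3\sigma N_\varepsilon b_n$ with $C_3$ depending only on $f$.

**Step 3: $c_n\notin V_\delta$.** This carries Step 2 back to the times before an entry into $V_\delta$. As in (5), for all $m\ge1$
$$a_n=-\sum_{i<m}\frac{v(c_{n+i})}{(f^{i+1})'(c_n)}+\frac{a_{n+m}}{(f^m)'(c_n)}.$$
If the orbit of $c_n$ never enters $V_\delta$, let $m\to\infty$: the last term equals $w_na_{n+m}/w_{n+m}$, which tends to $0$ because $|a_k/w_k|\le C\|v\|_\infty e^{-\lambda k}$ by (10). So $|a_n|\le K_\delta\|v\|_\infty$ by (16). Otherwise let $m$ be the first entry time. By Lemma 2, $|(f^m)'(c_n)|\ge\kappa$. Since $|w_{n+m}|=|w_n||(f^m)'(c_n)|$,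
$$\frac{b_{n+m}}{|(f^m)'(c_n)|}\le\kappa^{-1}+\varepsilon|w_n|e^{-\lambda(n+m)/2}\le\kappa^{-1}b_n.$$
With Step 2 for $a_{n+m}$, $|a_n|\le K_\delta\|v\|_\infty+\kappa^{-1}CL+\kappa^{-1}C_3\sigma N_\varepsilon b_n$.

**Step 4: absorption.** Let $K=K_\delta\|v\|_\infty+\kappa^{-1}CL$, which does not depend on $\varepsilon$. By (14), $\kappa^{-1}C_3\sigma\le\frac12$. Dividing by $b_n\ge1$ in all cases, $N_\varepsilon\le K+\frac12N_\varepsilon$, and since $N_\varepsilon<\infty$, $N_\varepsilon\le2K$. So $|a_n|\le2K(1+\varepsilon|w_n|e^{-\lambda n/2})$. For fixed $n$ let $\varepsilon\to0$: $|a_n|\le2K$. $\square$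

## 9. The solutions $\alpha_\gamma$

Let $v$ satisfy (V) and be horizontal, and let $\gamma\in\mathbb C$. On $P$ define $\alpha=\alpha_\gamma$ by $\alpha(c)=\gamma$ and, inductively on $j(x)$,
$$\alpha(x)=\frac{\alpha(f(x))-v(x)}{f'(x)},\qquad x\in P\setminus\{c\}.$$

**Step 1: $\alpha$ is bounded on $P$.** Let $M_k=\max\{|\alpha(x)|:x\in P\cap V_\delta,\ j(x)\le k\}$; the set is finite and contains $c$, and $M_0=|\gamma|$. If $x\in P\setminus V_\delta$, let $m\le j(x)$ be its first entry time to $V_\delta$. Iterating the definition $m$ times and using (16) and Lemma 2,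
$$|\alpha(x)|\le K_\delta\|v\|_\infty+\kappa^{-1}M_{j(x)}.\tag{20}$$
Since $\kappa\le1$, (20) holds for $x\in P\cap V_\delta$ too. Now let $z\in P\cap V_\delta\setminus\{c\}$ and $p=p(z)$. By (3c), $f^i(z)\neq c$ for $0\le i<p$. So $j(z)\ge p$, $j(f^p(z))\le j(z)-1$, and Lemma 5 applies with $A_i=\alpha(f^i(z))$ and the $a_i$ of (9). With Proposition 6, (3b) and (15), and then (20),
$$|\alpha(z)|\le C(L+a_*)+C_4\sigma|\alpha(f^p(z))|\le C(L+a_*)+C_4\sigma\big(K_\delta\|v\|_\infty+\kappa^{-1}M_{j(z)-1}\big).$$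
By (14), $C_4\sigma\kappa^{-1}\le\frac12$, so $M_k\le\max(|\gamma|,K'+\frac12M_{k-1})$ for $k\ge1$ with $K'$ independent of $k$. By induction $M_k\le|\gamma|+2K'$. With (20), $\alpha$ is bounded on $P$.

**Step 2: oscillation.** This shows that $\alpha$ extends continuously off $P$. For $x\in I$ let
$$\Omega(x)=\lim_{r\to0}\sup\{|\alpha(y)-\alpha(y')|:\ y,y'\in P,\ |y-x|<r,\ |y'-x|<r\},$$
which is bounded in $x$. For $x\neq c$ and $y,y'\in P\setminus\{c\}$ near $x$,
$$\alpha(y)-\alpha(y')=\frac{\alpha(f(y))-\alpha(f(y'))}{f'(y)}+\alpha(f(y'))\Big(\frac1{f'(y)}-\frac1{f'(y')}\Big)-\Big(\frac{v(y)}{f'(y)}-\frac{v(y')}{f'(y')}\Big).$$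
As $y,y'\to x$ the last two terms tend to $0$, because $\alpha|_P$ is bounded and $v,f'$ are continuous with $f'(x)\ne0$. So
$$\Omega(x)\le\Omega(f(x))/|f'(x)|\qquad(x\ne c).\tag{21}$$
If $x\notin P$, iteration gives $\Omega(x)\le\Omega(f^n(x))/|(f^n)'(x)|$ for all $n$, so $\Omega(x)=0$ by Lemma 4. As $P$ is dense, we may define $\alpha(x)=\lim_{P\ni y\to x}\alpha(y)$ for $x\notin P$. Then $\alpha$ is bounded on $I$. It is continuous at every $x\in I\setminus P$: each value of $\alpha$ near $x$ is a value, or a limit of values, of $\alpha|_P$ near $x$.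

**Step 3: the equation holds.** On $P\setminus\{c\}$ it holds by definition. For $x\notin P$ we have $f(x)\notin P$; let $P\ni y\to x$ in $\alpha(f(y))=v(y)+f'(y)\alpha(y)$. At $c$: as $c_1\notin P$, $P$ is dense, and $f(z)\in P$ for $z\in P\setminus\{c\}$,
$$\alpha(c_1)=\lim_{P\setminus\{c\}\ni z\to c}\alpha(f(z))=\lim\big(v(z)+f'(z)\alpha(z)\big)=v(c),$$
because $\alpha$ is bounded and $f'(z)\to0$. This is the TCE at $c$. So $\alpha_\gamma$ is a bounded solution on $I$ with $\alpha_\gamma(c)=\gamma$, and $\alpha_\gamma(c_n)=a_n$.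

**Step 4: behavior at $c$.** With $M=\sup_I|\alpha_\gamma|$, Lemma 5 with $A_i=\alpha_\gamma(f^i(z))$ and (3b) give for all $z\neq c$
$$\Big|\alpha_\gamma(z)+\frac{v(z)-v(c)}{f'(z)}\Big|\le C(M+a_*)e^{-\lambda p(z)/4}+Ca_*S(z)+C\sum_{1\le i<p(z)}\varepsilon_i(z).\tag{22}$$
*If (V0) holds, the right side tends to $0$ as $z\to c$.* Indeed $p(z)\to\infty$ and $S(z)\to0$ by Lemma 3. For fixed $i\ge1$ and $z$ close to $c$, $|f^i(z)-c_i|\le C|w_i||z-c|^2$ by (3a), so $|v(f^i(z))-v(c_i)|=o(|f^i(z)-c_i|^{1/2})=o(|z-c|)$ and $\varepsilon_i(z)\to0$. Since $\varepsilon_i(z)\le CLe^{-\lambda i/2}$, dominated convergence applies.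

## 10. Continuity at $c$ and on $P$: proof of Theorem A(b)

Let $X$ be Lipschitz with $v=X\circ f$ horizontal. Then $v$ is Lipschitz, so (V) and (V0) hold by Section 3. Take $\alpha=\alpha_0$.

**Continuity.** We have $v(z)-v(c)=O(|f(z)-c_1|)=O(|z-c|^2)$, so $(v(z)-v(c))/f'(z)\to0$ as $z\to c$. By (22), $\alpha(z)\to0=\alpha(c)$, hence $\Omega(c)=0$. For $x\in P$ with $j=j(x)$, iterating (21) gives $\Omega(x)\le\Omega(c)/|(f^j)'(x)|=0$. So $\Omega\equiv0$. At $x\in P$ the value $\alpha(x)$ is itself one of the values of $\alpha|_P$, and values off $P$ are limits of values on $P$, so $\alpha$ is continuous there too. Thus $\alpha$ is continuous on $I$, solves the TCE, and $\alpha(c)=0$.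

**Identification with the series.** If $f^j(x)=c$ (with $j=j(x)$), take $n=j$ in (5): as $\alpha(c)=0$, $\alpha(x)=\alpha_{cand}(x)$. If $x\notin P$ and the series converges absolutely, choose by Lemma 4 a sequence $n_k\to\infty$ with $|(f^{n_k})'(x)|\to\infty$. The last term of (5) tends to $0$ along $n_k$ because $\alpha$ is bounded, so $\alpha(x)=\alpha_{cand}(x)$. With Section 6 this proves Theorem A. $\blacksquare$

## 11. Theorem B and the exponent $\frac12$

**Proof of part 1.** Condition (V) makes $v$ bounded, so horizontality is necessary by Section 3, where the value $\alpha(c)$ played no role. Existence and continuity off $P$ are Section 9. By Section 6, the difference $\beta$ of two bounded solutions vanishes off $P$ and satisfies (17) on $P$. This gives uniqueness for given $\gamma$, coincidence off $P$, and the formula for $\alpha_\gamma-\alpha_0$.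

**Proof of part 2.** Let (V) and (V0) hold. A continuous solution is bounded, so $v$ is horizontal, and by part 1 the solution is $\alpha_\gamma$ with $\gamma$ its value at $c$. By (22), $\alpha_\gamma(z)+\frac{v(z)-v(c)}{f'(z)}\to0$ as $z\to c$. So $\alpha_\gamma(z)\to\gamma$ if and only if $\frac{v(z)-v(c)}{f'(z)}\to-\gamma$. Since $f'(z)\sim f''(c)(z-c)$, this means that $v'(c)$ exists and equals $-\gamma f''(c)$. This proves necessity, the value of $\gamma$, and uniqueness. Conversely, let $v$ be horizontal and differentiable at $c$, and take $\gamma=-v'(c)/f''(c)$. Then $\alpha_\gamma(z)\to\gamma=\alpha_\gamma(c)$, so $\Omega(c)=0$. By (21) $\Omega=0$ on $P$, and $\Omega=0$ off $P$ in any case. As in Section 10, $\alpha_\gamma$ is continuous.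

**Proof of part 3, positive statements.** Let $v=X\circ f$ be horizontal. If $X$ is $\frac12$-Hölder, (V) holds and part 1 gives a bounded solution. If $X$ is $\beta$-Hölder with $\beta>\frac12$, then by Section 3 (V) and (V0) hold and $v'(c)=0$. So part 2 gives the continuous solution $\alpha_0$, with $\alpha_0(c)=0$, and the identification with $\alpha_{cand}$ is word for word that of Section 10.

**Proof of part 3, the examples.** We return to $f(x)=1-2x^2$, with $c=0$, $c_1=1$, $c_k=-1$ for $k\ge2$. For $0<\beta\le\frac12$ let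
$$X(y)=\Big(\frac{1-y}2\Big)^\beta\,\frac{1+y}2,\qquad v(x)=X(f(x))=|x|^{2\beta}(1-x^2).$$
$X$ is $\beta$-Hölder, as a product of a bounded $\beta$-Hölder and a Lipschitz function. As $v(0)=v(\pm1)=0$, $v$ is horizontal. Suppose $\alpha$ is a solution with $|\alpha|\le M$. We show that $\alpha(f(x))$ is too small near $x=0$ for $\alpha$ to absorb $v$.

*Near $-1$.* For small $\phi>0$ put $y=-\cos\phi$ and choose $n$ with $2^n\phi\in[\frac\pi4,\frac\pi2]$. For $i\le n$, (1) and $\frac2\pi u\le\sin u\le u$ on $[0,\frac\pi2]$ give $|(f^i)'(y)|\ge\frac2\pi4^i$. Also $|v(f^i(y))|\le1-\cos^2(2^i\phi)=\sin^2(2^i\phi)\le4^i\phi^2$. By (5),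
$$|\alpha(y)|\le\sum_{i<n}\frac{|v(f^i(y))|}{|(f^{i+1})'(y)|}+\frac M{|(f^n)'(y)|}\le\frac{\pi n}8\phi^2+\frac{\pi M}2\,4^{-n}=O\big(\phi^2\log\tfrac1\phi\big),$$
since $4^{-n}\le16\phi^2/\pi^2$ and $n=O(\log\frac1\phi)$.

*Near $1$.* For $x=\sin s$, $s\to0$, we have $f(x)=\cos2s$ and $f^2(x)=-\cos4s$. The TCE at $f(x)$, with $|v(\cos2s)|\le\sin^22s$, gives
$$\alpha(f(x))=\frac{\alpha(-\cos4s)-v(\cos2s)}{-4\cos2s}=O\big(s^2\log\tfrac1{|s|}\big).$$

*Near $0$.* The TCE at $x$ reads $4x\,\alpha(x)=v(x)-\alpha(f(x))=|x|^{2\beta}(1+o(1))$, because $2\beta\le1$.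

If $\beta<\frac12$, then $|\alpha(x)|\sim\frac14|x|^{2\beta-1}\to\infty$, a contradiction. So there is no bounded solution.

If $\beta=\frac12$, then $\alpha(x)\to\pm\frac14$ as $x\to0^\pm$. A continuous solution would be bounded, so this applies to it, and no value at $0$ makes it continuous. So there is no continuous solution, although by part 1 there are bounded ones. $\blacksquare$
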